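
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Primitive permutation groups of countable degree\\ that are not relation groups}


\begin{abstract}
A permutation group on a set $X$ is a relation group if it is the full stabilizer, in the symmetric group of $X$, of some family of finite subsets of $X$. We prove that, up to permutation isomorphism, the group $\mathrm{Aut}(\mathbb{Q},<)$ is the only closed, primitive, not $2$-transitive permutation group of countably infinite degree that is not a relation group. This answers a question posed by Lockett and Macpherson. The proof has two independent parts. A parity code shows that a group of countable degree is a relation group as soon as no strictly larger group has the same orbits on finite sets. A Ramsey-theoretic argument, valid in every infinite degree, shows that if a strictly larger group has the same orbits on finite sets as a closed, primitive, not $2$-transitive group, then the latter is the automorphism group of a linear order.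
\end{abstract}

\section{What finite sets can see}

\subsection{The question}

Let $X$ be a set and give $\mathrm{Sym}(X)$ the topology of pointwise convergence, where $X$ is discrete: the basic open sets are the cosets of pointwise stabilizers of finite sets. A group $G\le\mathrm{Sym}(X)$ is \emph{closed} if it is closed in this topology. Concretely, if $G$ is closed and $h\in\mathrm{Sym}(X)$ agrees on every finite set with some element of $G$, then $h\in G$. Equivalently, $G$ is the automorphism group of a relational structure on $X$.

A relation is a set of \emph{tuples}. What remains if only unordered finite sets are allowed? Groups act on the left, and $gF=\{gx:x\in F\}$. For a family $R$ of finite subsets of $X$ let $\mathrm{Aut}(R)$ be the group of all $g\in\mathrm{Sym}(X)$ such that $a\in R\Leftrightarrow ga\in R$ for every finite $a\subseteq X$. A permutation group $G$ on $X$ is a \emph{relation group} if $G=\mathrm{Aut}(R)$ for some such $R$. For instance, the symmetric group, the stabilizer of a subset $Y$ and the automorphism group of a graph are relation groups: take for $R$ the empty family, the singletons in $Y$, and the set of edges, respectively.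

A \emph{$k$-set} is a set with $k$ elements. Groups $G\le H\le\mathrm{Sym}(X)$ are \emph{set-equivalent} if they have the same orbits on $k$-sets for every $k\ge1$, that is, if for every $h\in H$ and every finite $F\subseteq X$ there is $g\in G$ with $gF=hF$. Then $H$ preserves every $G$-invariant family $\mathcal F$ of finite sets: if $F\in\mathcal F$ and $h\in H$, then $hF=gF\in\mathcal F$ for some $g\in G$, and the same holds for $h^{-1}$. A group is \emph{orbit-closed} if no strictly larger subgroup of $\mathrm{Sym}(X)$ is set-equivalent to it.

\begin{lemma}\label{lem:easy}
Every relation group is orbit-closed.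
\end{lemma}

\begin{proof}
If $G=\mathrm{Aut}(R)$ and $H\ge G$ is set-equivalent to $G$, then $H$ preserves the $G$-invariant family $R$, so $H\le\mathrm{Aut}(R)=G$.
\end{proof}

So a group can fail to be a relation group because a larger group has the same orbits on finite sets. Recall that $G$ is \emph{$k$-homogeneous} if it is transitive on $k$-sets, \emph{$2$-transitive} if it is transitive on ordered pairs of distinct points, and \emph{primitive} if it is transitive and preserves no equivalence relation except equality and the universal relation.

\begin{example}\label{ex:Q}
The group $\mathrm{Aut}(\mathbb Q,<)$ of order-automorphisms of the rationals is closed, primitive and not $2$-transitive, and it is not a relation group. It is $k$-homogeneous for every $k$: given $q_1<\dots<q_k$ and $r_1<\dots<r_k$ in $\mathbb Q$, interpolate linearly between these points and use translations outside. Hence it is set-equivalent to $\mathrm{Sym}(\mathbb Q)$; finite sets cannot see it at all, and Lemma~\ref{lem:easy} applies. It is closed as an automorphism group, and it is not $2$-transitive because no element interchanges two distinct points. It is primitive because, by $2$-homogeneity, an invariant equivalence relation that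 relates one pair of distinct points relates all pairs.
\end{example}

It is known that every finite primitive orbit-closed group is a relation group. In countably infinite degree, Example~\ref{ex:Q} has close relatives, such as the group of all permutations of $\mathbb Q$ that preserve or reverse the order, but this one is $2$-transitive. Imprimitive examples can be built from several copies of $\mathbb Q$. Section~\ref{sec:hyp} gives details. The question posed in \cite{LM} is whether $\mathrm{Aut}(\mathbb Q,<)$ is the only primitive but not $2$-transitive closed permutation group of countable degree which is not a relation group. Here ``countable degree'' means that the group acts on a countably infinite set, and groups are considered up to permutation isomorphism. The answer is yes.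

\begin{theorem}\label{thm:main}
A closed, primitive, not $2$-transitive permutation group $G$ of countable degree on a set $X$ is not a relation group if and only if $(X,G)$ is permutation isomorphic to $(\mathbb Q,\mathrm{Aut}(\mathbb Q,<))$.
\end{theorem}

\subsection{Two theorems}

Theorem~\ref{thm:main} follows from two results of different nature. The first says that in countable degree the failure of orbit-closedness is the only obstruction; the second identifies the groups that are obstructed.

\begin{theorem}\label{thm:A}
Let $X$ be infinite and let $G\le\mathrm{Sym}(X)$ be orbit-closed with only countably many orbits on finite subsets of $X$ (which is automatic if $X$ is countable). Then $G$ is a relation group.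
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be infinite, of any cardinality, and let $G\le H\le\mathrm{Sym}(X)$ be set-equivalent with $G\ne H$ and with $G$ closed, primitive and not $2$-transitive. Then there is a linear order $<$ on $X$ with $G=\mathrm{Aut}(X,<)$, and $G$ is $k$-homogeneous for every $k$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
Example~\ref{ex:Q} is one direction. Conversely, suppose that $G$ is closed, primitive and not $2$-transitive, of countable degree, and not a relation group. By Theorem~\ref{thm:A} it is not orbit-closed, so some strictly larger $H$ is set-equivalent to $G$. Theorem~\ref{thm:B} gives a linear order with $G=\mathrm{Aut}(X,<)$. There is no least or greatest point, since by transitivity every point would have the same property. The order is dense: fix $a<b<c$ and let $u<w$. By $2$-homogeneity some $g\in G$ maps $\{a,c\}$ to $\{u,w\}$; as $g$ preserves the order, $ga=u$ and $gc=w$, so $u<gb<w$. By Cantor's theorem any two countable dense linear orders without endpoints are isomorphic, and an isomorphism $(X,<)\to(\mathbb Q,<)$ carries $G$ to $\mathrm{Aut}(\mathbb Q,<)$.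
\end{proof}

Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}. Sections~\ref{sec:setup}--\ref{sec:hom} prove Theorem~\ref{thm:B}; its guiding principle and the division into cases are explained in Section~\ref{sec:setup}.

\section{A parity code for orbits}\label{sec:A}

Let $G$ be orbit-closed, with orbits $O_1,O_2,\dots$ on nonempty finite sets. The group $\bigcap_i\mathrm{Aut}(O_i)$ contains $G$ and has the same orbits on finite sets, so it equals $G$. The difficulty is to replace the many families $O_i$ by a single one. In the union of two orbits on $k$-sets the two can no longer be told apart. But a permutation preserves cardinality, so families of sets of \emph{different} sizes can be put together without loss. We therefore want to code an orbit on $k$-sets as a family of $m$-sets, for suitable larger $m$, without losing information. The code is parity: take the $m$-sets that contain an odd number of members of the orbit.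

\subsection*{The cases $k=1$ and $k=2$}

A family of singletons is a subset $O\subseteq X$. For $m=2$ the code consists of the pairs with exactly one point in $O$, and it cannot distinguish $O$ from its complement. For $m=3$ it works. By linearity we must show that a function $f:X\to\mathbb F_2$ with $f(a)+f(b)+f(c)=0$ on all triples vanishes. Comparing $\{a,b,c\}$ with $\{a,b,d\}$ shows that $f$ is a constant $\gamma$, and $3\gamma=0$ gives $\gamma=0$.

For $k=2$ take $m=6$. Let $f$ be an $\mathbb F_2$-valued function on pairs whose sum over the $15$ pairs in each $6$-set is $0$; write $f(xy)$ for $f(\{x,y\})$. Let $\{x_1,y_1\}$, $\{x_2,y_2\}$ be disjoint pairs and $L$ a $4$-set disjoint from both, and add the four equations for the sets $L\cup\{z_1,z_2\}$, $z_i\in\{x_i,y_i\}$. A pair inside $L$ occurs four times, a pair meeting $L$ in one point twice, and each pair $\{z_1,z_2\}$ once. So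
\[
f(x_1x_2)+f(x_1y_2)+f(y_1x_2)+f(y_1y_2)=0 .
\]
Hence for fixed $x\neq y$ the function $p\mapsto f(xp)+f(yp)$ is a constant $\gamma$ on $X\setminus\{x,y\}$. Adding the equations for $L\cup\{x\}$ and $L\cup\{y\}$, where now $|L|=5$ and $x,y\notin L$, leaves $5\gamma=0$, so $\gamma=0$ and $f(xp)=f(yp)$. Thus $f$ is constant, and $15f=0$ gives $f=0$. This worked because the multiplicities in the three steps, $\binom40=1$, $\binom51=5$ and $\binom62=15$, are odd. The choice $m=k+2^s$ with $2^s>k$ ensures this in general.

\subsection*{The general case}

Write $\binom Xk$ for the set of $k$-subsets of $X$. For $f:\binom Xk\to\mathbb F_2$ and an $m$-set $M$ let $f^{(m)}(M)=\sum_{K\subseteq M,\,|K|=k}f(K)$. Recall Lucas' theorem for the prime $2$: $\binom ab$ is odd if and only if no binary digit of $b$ exceeds the corresponding digit of $a$.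

\begin{lemma}\label{lem:parity}
Let $X$ be infinite, $k\ge1$, $q=2^s>k$ and $m=k+q$. If $f:\binom Xk\to\mathbb F_2$ satisfies $f^{(m)}=0$, then $f=0$.
\end{lemma}

\begin{proof}
For $0\le j\le k$, disjoint pairs $\{x_1,y_1\},\dots,\{x_j,y_j\}$ and a $(k-j)$-set $K'$ disjoint from them, put
\[
D_jf(K')=\sum_z f(z\cup K'),
\]
the sum over the $2^j$ sets $z\subseteq\bigcup_i\{x_i,y_i\}$ that contain exactly one point of each pair. Thus $D_0f=f$. Let $L$ be an $(m-j)$-set disjoint from the pairs, and add the equations $f^{(m)}(L\cup z)=0$ over all $z$. A $k$-set $K\subseteq L\cup\bigcup_i\{x_i,y_i\}$ that contains both points of some pair is never counted. If $K$ contains at most one point of each pair, it is counted once for each $z$ that contains $K\setminus L$, hence $2^u$ times, where $u$ is the number of pairs that $K$ misses. Modulo $2$ only the sets with $u=0$ survive, and these are the sets $z\cup K'$ with $K'\subseteq L$. So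
\begin{equation}\label{eq:Dj}
\sum_{K'\subseteq L,\ |K'|=k-j}D_jf(K')=0 .
\end{equation}

We show by downward induction on $j$ that $D_jf=0$ for all choices of the pairs. For $j=k$ the sum in \eqref{eq:Dj} has the single term $D_kf(\emptyset)$. Let $j<k$, assume $D_{j+1}f=0$ for all choices of $j+1$ pairs, and fix $j$ pairs. If $p\ne p'$ and $K''$ is a $(k-j-1)$-set, with $\{p,p'\}$ and $K''$ disjoint from each other and from the pairs, then
\[
D_jf(K''\cup\{p\})+D_jf(K''\cup\{p'\})=D_{j+1}f(K'')=0,
\]
where $\{p,p'\}$ is the additional pair. So $D_jf$ does not change when one element of its argument is exchanged, and it is a constant $\gamma$ on the $(k-j)$-subsets of the complement of the pairs. Put $r=k-j$. Then $|L|=m-j=q+r$, and \eqref{eq:Dj} reads $\binom{q+r}{r}\gamma=0$. Since $r\le k<q=2^s$, the binary digits of $q+r$ are those of $r$ together with an additional $1$ in position $s$, so $\binom{q+r}r$ is odd by Lucas' theorem, and $\gamma=0$. For $j=0$ we obtain $f=0$.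
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $O_1,O_2,\dots$ be the $G$-orbits on nonempty finite sets, where $O_i$ consists of $k_i$-sets. Choose successively $m_i=k_i+2^{s_i}$ with $2^{s_i}>k_i$ and with the $m_i$ distinct; this is possible because there are only countably many orbits. Let $R_i$ be the family of all $m_i$-sets that contain an odd number of members of $O_i$, and let $R=\bigcup_iR_i$. As the $m_i$ are distinct and permutations preserve cardinality, $\mathrm{Aut}(R)=\bigcap_i\mathrm{Aut}(R_i)$.

A permutation that preserves $O_i$ preserves $R_i$. Conversely let $h\in\mathrm{Aut}(R_i)$ and let $f=1_{O_i}+1_{hO_i}$, with values in $\mathbb F_2$. The $m_i$-sets containing an odd number of members of $hO_i$ form $hR_i$, so $f^{(m_i)}=1_{R_i}+1_{hR_i}=0$. Lemma~\ref{lem:parity} gives $f=0$, that is, $hO_i=O_i$. Hence $\mathrm{Aut}(R)=\bigcap_i\mathrm{Aut}(O_i)$. This group contains $G$ and is set-equivalent to $G$, so it equals $G$ because $G$ is orbit-closed.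
\end{proof}

\begin{corollary}\label{cor:equiv}
A permutation group of countable degree is a relation group if and only if it is orbit-closed.
\end{corollary}

\begin{proof}
Combine Lemma~\ref{lem:easy} and Theorem~\ref{thm:A}.
\end{proof}

\section{Factorizations and rigid finite sets}\label{sec:setup}

From here on $X$ is infinite. For finite $F\subseteq X$ let $H_F$ be the \emph{setwise} stabilizer of $F$ in $H$. If $G\le H$ are set-equivalent, $h\in H$ and $gF=hF$ with $g\in G$, then $\sigma=g^{-1}h$ lies in $H_F$. So set-equivalence says
\begin{equation}\label{eq:fact}
\text{for all finite }F\subseteq X\text{ and } h\in H:\qquad h=g\sigma\ \text{ for some } g\in G,\ \sigma\in H_F .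
\end{equation}
Everything below exploits this factorization: choose $F$ so that $H_F$ acts on $F$ in a very restricted way, and $h$ is forced to behave like an element of $G$.

\begin{lemma}\label{lem:witness}
Let $G\le H$ be set-equivalent, $G$ closed and $h_0\in H\setminus G$. There is a nonempty finite $A\subseteq X$ such that $h_0|_A\ne g|_A$ for all $g\in G$, and every finite set containing $A$ has the same property. Moreover, for every finite $A$ with this property there is no finite $F\supseteq A$ such that $H_F$ fixes $A$ pointwise.
\end{lemma}

\begin{proof}
As $G$ is closed, $h_0$ has a basic neighborhood $\{h:h|_A=h_0|_A\}$ that avoids $G$, with $A$ finite; $A$ is nonempty because the identity agrees with $h_0$ on $\emptyset$. The statement on supersets is immediate. If $H_F$ fixes $A$ pointwise, where $F\supseteq A$, then \eqref{eq:fact} gives $h_0=g\sigma$ with $\sigma|_A$ the identity, so $h_0|_A=g|_A$, a contradiction.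
\end{proof}

\subsection*{The smallest instance}

Suppose that $H$ preserves a metric $d$ on $X$ with finite balls, that the set $A$ of Lemma~\ref{lem:witness} consists of two points $a\ne a'$, and that $d(a,p)\neq d(a',p)$ for infinitely many $p$. Choose such a $p$ with $d(a,p),d(a',p)>d(a,a')$, and let $F=\{a,a',p\}$. An isometry of $F$ fixes $p$, the only point whose distances to the other two both exceed $d(a,a')$; then it fixes $a$ and $a'$, because their distances to $p$ differ. So $H_F$ fixes $A$ pointwise, contradicting Lemma~\ref{lem:witness}. At the other extreme, if $H=\mathrm{Sym}(X)$ then $H_F$ induces the full symmetric group on $F$, and no choice of $F$ helps.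

What is available to make $F$ rigid thus depends on the structure that $H$ preserves. If $H$ is not $2$-transitive, it preserves a nontrivial binary relation. In this case we show $G=H$ (Section~\ref{sec:binary}). If $H$ is $2$-transitive, it preserves no such relation, but $G$ preserves one, and $H$ still preserves every family of finite \emph{sets} that can be defined from it. Here we show that $G$ preserves a linear order (Section~\ref{sec:order}) and is its full automorphism group (Section~\ref{sec:hom}).

\subsection*{Tournaments and Ramsey's theorem}

A \emph{tournament} on $X$ is a relation $\to$ such that for distinct $x,y$ exactly one of $x\to y$ and $y\to x$ holds, and never $x\to x$. It is \emph{transitive} if it is a strict linear order. A tournament is transitive if and only if it has no \emph{cyclic triple} $a\to b\to c\to a$.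

\begin{lemma}\label{lem:tour}
Let the permutation group $K$ on $X$ be $2$-homogeneous but not $2$-transitive. Then $K$ preserves a tournament on $X$ and is transitive on its arcs.
\end{lemma}

\begin{proof}
If an element of $K$ interchanged two distinct points, $K$ would be $2$-transitive by $2$-homogeneity. So a $K$-orbit on ordered pairs of distinct points contains exactly one ordering of each $2$-set; it is the arc set of the required tournament.
\end{proof}

We use Ramsey's theorem in its infinite form: if the $i$-subsets of an infinite set are colored with finitely many colors, some infinite subset has all its $i$-subsets of one color. In particular an infinite graph contains an infinite clique or an infinite independent set. An infinite tournament contains an infinite transitive subtournament: fix a linear order on the vertices and color a pair according to whether its arc agrees with that order. For products we need a finite statement.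

\begin{lemma}\label{lem:product}
For all $m,n,c\ge1$ there is $N$ such that, whenever $|Y_1|,\dots,|Y_m|\ge N$, every $c$-coloring of $Y_1\times\dots\times Y_m$ is constant on some $Z_1\times\dots\times Z_m$ with $Z_j\subseteq Y_j$ and $|Z_j|=n$.
\end{lemma}

\begin{proof}
Induct on $m$. For $m=1$ this is the pigeonhole principle. For $m>1$ shrink $Y_m$ to $c(n-1)+1$ points, and color each element of $Y_1\times\dots\times Y_{m-1}$ by the function from $Y_m$ to the colors that it induces. There are at most $c^{\,c(n-1)+1}$ such functions. By induction, if the other $Y_j$ are large enough, one function occurs on all of some $Z_1\times\dots\times Z_{m-1}$ with $|Z_j|=n$. It takes some value at $n$ points of $Y_m$.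
\end{proof}

\section{When the larger group preserves a binary relation}\label{sec:binary}

\begin{proposition}\label{prop:binary}
Let $H$ be primitive on the infinite set $X$ and not $2$-transitive, and let $G\le H$ be closed and set-equivalent to $H$. Then $G=H$.
\end{proposition}

The proof occupies this section. Suppose that $G\ne H$; fix $h_0\in H\setminus G$ and $A$ as in Lemma~\ref{lem:witness}. We first choose an $H$-invariant relation $\to$. If $H$ is not $2$-homogeneous, let $E$ be an $H$-orbit on $2$-sets and let $x\to y$ mean $\{x,y\}\in E$; this is a graph that is neither empty nor complete. If $H$ is $2$-homogeneous, let $\to$ be a tournament as in Lemma~\ref{lem:tour}. In both cases put $N(x)=\{y:x\to y\}$.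

The relation ``$N(x)\triangle N(y)$ is finite'' is an $H$-invariant equivalence relation. By primitivity, $N(x)\triangle N(y)$ is finite for all $x,y$, or infinite for all $x\neq y$. For a tournament the first alternative is impossible: by $2$-homogeneity $|N(x)\triangle N(y)|$ is the same for all $x\ne y$, and it is infinite because for every $n$ there is a transitive subtournament $x_1\to\dots\to x_n$, and $N(x_1)\triangle N(x_n)\supseteq\{x_2,\dots,x_{n-1}\}$. So there are three cases: graphs with finite differences, tournaments with infinite differences, and graphs with infinite differences.

\subsection{Graphs with finite differences}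

Assume that $\to$ is a graph and $N(x)\triangle N(y)$ is finite for all $x,y$. We reduce to a metric, as in the smallest instance above.

\begin{lemma}\label{lem:locfin}
There is a connected, locally finite $H$-invariant graph $\Lambda$ on $X$.
\end{lemma}

\begin{proof}
An $H$-invariant graph with at least one edge is connected by primitivity, since its components are the classes of an invariant equivalence relation other than equality. So we only need an edge and local finiteness. By transitivity the sets $N(x)$ are all finite, or all cofinite, or all infinite and coinfinite. In the first case take the graph itself, in the second its complement, which has an edge because the graph is not complete.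

In the third case put $\rho(x,y)=|N(x)\triangle N(y)|$. We claim that $Y=\{y:\rho(x,y)\le n\}$ is finite for all $x$ and $n$. Suppose first that $Y\cap N(x)$ is infinite. Choose distinct $b_0,\dots,b_n\notin N(x)$. Each $N(b_i)$ contains all but finitely many points of $N(x)$, so some $y\in Y\cap N(x)$ is adjacent to all $b_i$. Then $b_0,\dots,b_n\in N(y)\setminus N(x)$, so $\rho(x,y)>n$, a contradiction. Suppose now that $Y\setminus N(x)$ is infinite. Choose distinct $b_0,\dots,b_n\in N(x)$. Each $N(b_i)$ contains only finitely many points outside $N(x)$, so some $y\in Y\setminus N(x)$ is adjacent to no $b_i$. Then $b_0,\dots,b_n\in N(x)\setminus N(y)$, again a contradiction. So the claim holds. Now let $n=\rho(x_0,y_0)$ for some $x_0\ne y_0$, and join $u\neq w$ if $\rho(u,w)\le n$. This graph is $H$-invariant, has an edge, and is locally finite by the claim.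
\end{proof}

Let $d$ be the path metric of $\Lambda$. It is $H$-invariant and its balls are finite. We need that any two points $x\ne y$ are \emph{separated} by infinitely many $p$, in the sense that $d(x,p)\ne d(y,p)$. The relation ``$d(x,p)=d(y,p)$ for all but finitely many $p$'' is an $H$-invariant equivalence relation, so by primitivity it suffices that it is not universal. Suppose it is, and let $x\in X$. As $x$ has only finitely many neighbors, there is $p\ne x$ such that $d(y,p)=d(x,p)$ for every neighbor $y$ of $x$. But some neighbor of $x$ is closer to $p$ than $x$ is.

Enlarge $A$ so that $|A|\ge2$. Number the pairs of points of $A$ as $1,\dots,m$, put $F_0=A$, and choose successively $p_1,\dots,p_m$ such that $p_j$ separates the $j$th pair and all distances from $p_j$ to points of $F_{j-1}$ exceed $\mathrm{diam}\,F_{j-1}$; put $F_j=F_{j-1}\cup\{p_j\}$. This is possible because infinitely many points separate the pair and balls are finite. Since $|F_{j-1}|\ge2$, every point of $F_{j-1}$ is at distance at most $\mathrm{diam}\,F_{j-1}$ from another point of $F_{j-1}$. So $p_j$ is the only point of $F_j$ all of whose distances to the other points of $F_j$ exceed $\mathrm{diam}\,F_{j-1}$. Let $F=F_m$ and let $\sigma$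 be an isometry of $F$. Then $\sigma$ fixes $p_m$ and preserves $F_{m-1}$, hence fixes $p_{m-1}$ and preserves $F_{m-2}$, and so on; it fixes all $p_j$ and preserves $A$. If $\sigma(a)=a'\ne a$ for some $a\in A$, and $p_j$ separates $a$ and $a'$, then $d(a,p_j)=d(\sigma(a),\sigma(p_j))=d(a',p_j)$, a contradiction. As $H_F$ acts on $F$ by isometries, it fixes $A$ pointwise, against Lemma~\ref{lem:witness}.

\subsection{Blocks}

Now assume that $N(x)\triangle N(y)$ is infinite for all $x\ne y$. There may be no locally finite metric, but points of $A$ are distinguished by infinitely many others. We attach to $A$ large homogeneous sets, one for each way of being related to $A$ that occurs infinitely often, and distinguish them by their sizes.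

Let $V=A=\{v_1,\dots,v_k\}$ with distinct $v_i$. For $T\subseteq V$ let
\[
X_T=\{d\in X\setminus V:\ \{u\in V:u\to d\}=T\},\qquad \mathcal T=\{T\subseteq V: X_T\text{ is infinite}\}.
\]
The finitely many sets $X_T$ partition $X\setminus V$, so $\mathcal T\ne\emptyset$. For distinct $u,u'\in V$ the infinite set $(N(u)\triangle N(u'))\setminus V$ is the union of those $X_T$ for which $T$ contains exactly one of $u,u'$. Hence
\begin{equation}\label{eq:sep}
\text{for distinct }u,u'\in V\text{ some }T\in\mathcal T\text{ contains exactly one of }u,u'.
\end{equation}

The coloring $\chi$ in the following lemma is needed only in the last of our three cases.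

\begin{lemma}\label{lem:blocks}
Let $\mathcal T=\{T_1,\dots,T_m\}$ with distinct $T_j$, let $n_1,\dots,n_m\ge1$, and let $\chi$ be a coloring of $\prod_{T\in\mathcal T}X_T$ with finitely many colors. There are sets $D_T\subseteq X_T$ $(T\in\mathcal T)$ with $|D_{T_j}|=n_j$ such that
\begin{enumerate}
\item[(B1)] each $D_T$ is a clique or an independent set if $\to$ is a graph, and a transitive subtournament if $\to$ is a tournament;
\item[(B2)] for $T\ne T'$ in $\mathcal T$ the truth value of $d\to d'$ is the same for all $d\in D_T$, $d'\in D_{T'}$;
\item[(B3)] $\chi$ is constant on $\prod_{T\in\mathcal T}D_T$.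
\end{enumerate}
\end{lemma}

\begin{proof}
By Ramsey's theorem each $X_T$ with $T\in\mathcal T$ contains an infinite set $Y_T$ as in (B1). Color $y\in\prod_TY_T$ by $\chi(y)$ together with the truth values of $y_T\to y_{T'}$ for all $T\ne T'$. By Lemma~\ref{lem:product} this coloring is constant on a product of sets of size $\max_jn_j$. Take subsets of the required sizes.
\end{proof}

In both remaining cases let $F=V\cup\bigcup_{T\in\mathcal T}D_T$. By (B2) and the definition of $X_T$, every point of $F\setminus D_T$ is related in the same way to all points of $D_T$; for $u\in V$ and $d\in D_T$ we have $u\to d\Leftrightarrow u\in T$.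

\subsection{Tournaments}

Assume that $\to$ is a tournament. Then the blocks $D_T$ are finite linear orders, and so have no automorphisms except the identity; we only need to see that automorphisms of $F$ cannot mix blocks with one another or with $V$. Choose $n_1>k$ and $n_{j+1}>n_1+\dots+n_j+k$, and take blocks as in Lemma~\ref{lem:blocks} ($\chi$ constant).

Call $M\subseteq F$ a \emph{transitive module} if $M$ is a transitive tournament and each $w\in F\setminus M$ is \emph{uniform} on $M$, that is, dominates all of $M$ or is dominated by all of $M$. If $M_1$ and $M_2$ are transitive modules with a common point, then $M_1\cup M_2$ is a transitive module: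
\begin{itemize}
\item A point outside $M_1\cup M_2$ is uniform on $M_1$ and on $M_2$, in the same direction because of the common point.
\item Consider a triple in $M_1\cup M_2$ that lies in neither $M_1$ nor $M_2$. It contains a point of $M_1\setminus M_2$ and a point of $M_2\setminus M_1$, and its third point lies in $M_1$ or in $M_2$. So, for $\{i,j\}=\{1,2\}$ in some order, it has two points in $M_i$ and one point in $M_j\setminus M_i$. The latter is uniform on $M_i$, so the triple is not cyclic.
\end{itemize}
Singletons are transitive modules. Hence the maximal transitive modules partition $F$; we call them \emph{parts}. Every automorphism $\sigma$ of the tournament $F$ permutes the parts. Each $D_T$ is a transitive module, so it lies in one part.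

A part that contains exactly the blocks $D_{T_j}$ with $j\in J$ has size $\sum_{j\in J}n_j+c$ with $0\le c\le k$. This size determines $J$. Indeed, let $J\ne J'$, let $j$ be the largest element of $J\triangle J'$, say $j\in J$, and let $s=\sum_{i\in J,\,i>j}n_i$. A part with index set $J$ has size at least $s+n_j$, and one with index set $J'$ has size at most $s+\sum_{i<j}n_i+k<s+n_j$. Distinct parts contain distinct blocks, so a part with $J\ne\emptyset$ is the only part with its index set, and $\sigma$ preserves it. As the part is a finite linear order, $\sigma$ fixes it pointwise.

The points in the remaining parts all belong to $V$, and $\sigma$ permutes them. Let $u$ be one of them, $T\in\mathcal T$ and $d\in D_T$. As $\sigma(d)=d$, we have $u\to d\Leftrightarrow\sigma(u)\to d$, that is, $u\in T\Leftrightarrow\sigma(u)\in T$. By \eqref{eq:sep}, $\sigma(u)=u$. So $\sigma$ is the identity. In particular $H_F$ fixes $A$ pointwise, against Lemma~\ref{lem:witness}.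

\subsection{Graphs with infinite differences}

Assume finally that $\to$ is a graph. Its blocks are cliques or independent sets, which have many automorphisms. This would do no harm, since only $V$ has to be fixed; but a point $v_i\in V$ may be related to the rest of $F$ exactly as the points of some block $D$ are. Then the graph cannot prevent an element of $H_F$ from moving $v_i$ into $D$, and Lemma~\ref{lem:witness} cannot be applied directly. We let Ramsey's theorem record more than the graph: how the $G$-orbit of $v=(v_1,\dots,v_k)$ reacts when entries of $v$ are replaced by points of blocks.

Here is the idea when only $v_1$ is moved. Factor $h_0=g\sigma$ with $g\in G$ and $\sigma\in H_F$. Suppose $\sigma$ fixes $v_2,\dots,v_k$ and preserves $D\cup\{v_1\}$, where $D$ is a block, and write $v[d]=(d,v_2,\dots,v_k)$. Since $g\,v[\sigma(v_1)]=h_0v\notin Gv$, the tuple $v[d]$ is outside $Gv$ for one $d\in D$, and so, if the blocks are homogeneous in this respect, for all $d\in D$. Since $h_0v[\sigma^{-1}(v_1)]=gv\in Gv$, the tuple $h_0v[d]$ lies in $Gv$ for one and so for all $d\in D$. Now choose $d\in D$ with $\sigma(d)\in D$. Then $h_0v[d]=g\,v[\sigma(d)]$; the left side is in $Gv$ and the right side is not.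

\medskip\noindent\textbf{Choice of the blocks.} For $S\subseteq\{1,\dots,k\}$ and points $d=(d_i)_{i\in S}$ let $v[d]$ be the tuple $v$ with $v_i$ replaced by $d_i$ for each $i\in S$. Let $n_1\ge2$ and $n_{j+1}\ge n_j+2$. Let $\chi(y)$ record, for every $S$ and every injective $\tau:S\to\mathcal T$, the truth values of ``$v[d]\in Gv$'' and ``$h_0v[d]\in Gv$'', where $d_i=y_{\tau(i)}$ for $i\in S$. Take blocks as in Lemma~\ref{lem:blocks}. Since $\tau$ is injective, every element of $\prod_{i\in S}D_{\tau(i)}$ arises from some $y\in\prod_TD_T$. So (B3) says:
\begin{equation}\label{eq:hom}
\begin{gathered}
\text{for each } S \text{ and each injective }\tau:S\to\mathcal T,\text{ the truth values of}\\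
v[d]\in Gv\ \text{ and }\ h_0v[d]\in Gv\ \text{ do not depend on } d\in\textstyle\prod_{i\in S}D_{\tau(i)} .
\end{gathered}
\end{equation}

\noindent\textbf{Automorphisms of the graph $F$.} For $u,w\in F$ write $u\sim w$ if $u=w$ or the transposition $(u\,w)$ is an automorphism of the graph induced on $F$. This is an equivalence relation, since $(u\,w)(w\,x)(u\,w)=(u\,x)$ for distinct $u,w,x$, and every automorphism $\sigma$ of the graph permutes its classes.
\begin{itemize}
\item Each $D_T$ lies in one class $C_T$, because by (B1), (B2) and the definition of $X_T$ two points of $D_T$ have the same neighbors among the other points of $F$.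
\item If $T\ne T'$ then $C_T\ne C_{T'}$: a point $w\in T\triangle T'\subseteq V$ is adjacent to exactly one of $d\in D_T$ and $d'\in D_{T'}$ and is fixed by $(d\,d')$.
\item Each class contains at most one point of $V$: if $u\ne u'$ are in $V$, choose $T$ as in \eqref{eq:sep}; a point $d\in D_T$ is adjacent to exactly one of $u,u'$ and is fixed by $(u\,u')$.
\end{itemize}
So each $C_T$ is $D_T$ or $D_T\cup\{u\}$ with $u\in V$, and the remaining classes are singletons $\{u\}$ with $u\in V$. As $|C_{T_j}|\in\{n_j,n_j+1\}$, the sizes of the $C_T$ are distinct and at least $2$. Hence every automorphism $\sigma$ preserves every $C_T$ and permutes the singleton classes.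

Moreover $\sigma$ fixes each singleton class $\{u\}$. Indeed, let $T\in\mathcal T$. Since $|C_T\setminus D_T|\le1<|D_T|$, there is $d\in D_T$ with $\sigma(d)\in D_T$. As $u,\sigma(u)\in V$,
\[
u\in T\iff u\to d\iff\sigma(u)\to\sigma(d)\iff\sigma(u)\in T .
\]
This holds for all $T\in\mathcal T$, so $\sigma(u)=u$ by \eqref{eq:sep}.

\medskip\noindent\textbf{The contradiction.} By \eqref{eq:fact} write $h_0=g\sigma$ with $g\in G$, $\sigma\in H_F$; then $\sigma$ induces an automorphism of the graph $F$. Let $I=\{i:\sigma(v_i)\ne v_i\}$. If $I=\emptyset$ then $h_0$ and $g$ agree on $A$, against the choice of $A$. For $i\in I$ the class of $v_i$ is not a singleton, so it is $C_{\tau(i)}=D_{\tau(i)}\cup\{v_i\}$ for some $\tau(i)\in\mathcal T$, and it is preserved by $\sigma$. The map $\tau:I\to\mathcal T$ is injective because a class contains at most one point of $V$. Put $D_i=D_{\tau(i)}$. The points $d'_i=\sigma(v_i)$ and $d''_i=\sigma^{-1}(v_i)$ lie in $D_i$. Choose $d_i\in D_i\setminus\{d''_i\}$; then $d^*_i=\sigma(d_i)\in D_i$.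
\begin{itemize}
\item We have $\sigma v=v[d']$, so $g\,v[d']=h_0v$. This is not in $Gv$ by the choice of $A$. Hence $v[d']\notin Gv$, and by \eqref{eq:hom} also $v[d^*]\notin Gv$.
\item We have $\sigma(v[d''])=v$, so $h_0v[d'']=gv\in Gv$, and by \eqref{eq:hom} also $h_0v[d]\in Gv$.
\item We have $\sigma(v[d])=v[d^*]$, so $h_0v[d]=g\,v[d^*]$.
\end{itemize}
By the first item $g\,v[d^*]\notin Gv$, and by the other two it lies in $Gv$. This contradiction completes the proof of Proposition~\ref{prop:binary}.\qed

\section{When the larger group is $2$-transitive: a linear order}\label{sec:order}

Let $G<H$ be as in Theorem~\ref{thm:B}. Since $G$ is primitive, so is $H$. As $G\ne H$ and $G$ is closed, Proposition~\ref{prop:binary} shows that $H$ is $2$-transitive. So $G$, being set-equivalent to $H$, is $2$-homogeneous, and it is not $2$-transitive by hypothesis. By Lemma~\ref{lem:tour}, $G$ preserves a tournament $\to$ on $X$ and is transitive on its arcs. Put $\Gamma(x)=\{y:x\to y\}$ and $\Gamma^*(x)=\{y:y\to x\}$.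

The group $H$ does not preserve $\to$, but it preserves the family of cyclic triples, as it preserves every $G$-invariant family of finite sets. We want to show that this family is empty. The tool is that $H$ must not be able to recover even a little of the direction of arcs from finite sets.

\begin{lemma}\label{lem:P}
Let $B\subseteq X$ be finite and let $H_B$ fix $x\in B$ and preserve a nonempty $Z\subseteq B\setminus\{x\}$. Then neither $x\to z$ for all $z\in Z$, nor $z\to x$ for all $z\in Z$.
\end{lemma}

\begin{proof}
Suppose $x\to z$ for all $z\in Z$. Let $h\in H$ and, by \eqref{eq:fact}, write $h=g\sigma$ with $g\in G$ and $\sigma\in H_B$. Then $hx=gx$ and $hZ=gZ$, so $hx\to hz$ for all $z\in Z$. But for $z\in Z$ some $h\in H$ interchanges $x$ and $z$, because $H$ is $2$-transitive; this would give $z\to x$. If $z\to x$ for all $z\in Z$, reverse all arcs.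
\end{proof}

The smallest configuration to which this applies has four points.

\begin{lemma}\label{lem:local}
For every $x$ the tournaments $\Gamma(x)$ and $\Gamma^*(x)$ are transitive.
\end{lemma}

\begin{proof}
Let $\{a,b,c\}$ be a cyclic triple in $\Gamma(x)$ or in $\Gamma^*(x)$. In $B=\{x,a,b,c\}$ a triple containing $x$ is not cyclic, as $x$ dominates or is dominated by both other points. So $\{a,b,c\}$ is the only cyclic triple in $B$, and $H_B$ preserves it and fixes $x$. This contradicts Lemma~\ref{lem:P} with $Z=\{a,b,c\}$.
\end{proof}

Inside a single cyclic triple nothing singles out a point. To rule out cyclic triples altogether we expand one of them to a configuration $x\to Z\to Y\to x$ whose blocks $\{x\},Z,Y$ have the different sizes $1,3,2$, so that they can be recognized by counting cyclic triples.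

\begin{proposition}\label{prop:order}
The tournament $\to$ has no cyclic triples; that is, it is a linear order.
\end{proposition}

\begin{proof}
Suppose there is a cyclic triple. By arc-transitivity every arc lies in one. There is also a triple $a\to b\to c$ with $a\to c$: four points span six arcs, so one of them, $a$, has two out-neighbors among the others, and we call these $b$ and $c$ in such a way that $b\to c$. Applying arc-transitivity to the arcs $a\to c$ and $a\to b$, we see that for every arc $u\to w$ there are
\begin{enumerate}
\item[(M)] a point $z$ with $u\to z\to w$, and
\item[(O)] a point $z$ with $u\to z$ and $w\to z$.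
\end{enumerate}

Choose an arc $y_1\to x$ and, by (M), a point $y_2$ with $y_1\to y_2\to x$. The arc $y_2\to x$ lies in a cyclic triple, so there is $z_1$ with $x\to z_1\to y_2$. As $y_1\to x\to z_1$, we have $z_1\ne y_1$. If $y_1\to z_1$, then $\Gamma(y_1)$ contains the cyclic triple $x\to z_1\to y_2\to x$, against Lemma~\ref{lem:local}. So $z_1\to y_1$.

By (O) for the arc $x\to z_1$ choose $z_2$ with $x\to z_2$ and $z_1\to z_2$. As $y_j\to x\to z_2$, we have $z_2\ne y_j$. If $y_j\to z_2$ for $j=1$ or $j=2$, then $\Gamma^*(z_2)$ contains the cyclic triple $x\to z_1\to y_j\to x$, against Lemma~\ref{lem:local}. So $z_2\to y_1$ and $z_2\to y_2$. By (O) for the arc $x\to z_2$ choose $z_3$ with $x\to z_3$ and $z_2\to z_3$. Again $z_3\ne y_j$, and if $y_j\to z_3$, then $\Gamma^*(z_3)$ contains the cyclic triple $x\to z_2\to y_j\to x$. So $z_3\to y_1$ and $z_3\to y_2$. Finally $z_3\ne z_1$ because $z_1\to z_2\to z_3$.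

Let $Y=\{y_1,y_2\}$, $Z=\{z_1,z_2,z_3\}$ and $B=\{x\}\cup Y\cup Z$, a set of six points with $x\to Z\to Y\to x$ for all arcs between the three blocks. Consider a triple in $B$. The set $Z\subseteq\Gamma(x)$ is not cyclic by Lemma~\ref{lem:local}. If exactly two points of the triple are in $Y$, or exactly two are in $Z$, then the third point is related in the same way to both of them, and the triple is not cyclic. The other triples are $\{x,y_i,z_j\}$, and they are cyclic. So $x$, each $y_i$ and each $z_j$ lie in $6$, $3$ and $2$ cyclic triples contained in $B$, respectively. Since $H_B$ preserves the family of cyclic triples in $B$, it fixes $x$ and preserves $Z$. As $x\to z$ for all $z\in Z$, this contradicts Lemma~\ref{lem:P}.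
\end{proof}

\section{From the order to all its automorphisms}\label{sec:hom}

We continue with $G<H$ and write $x<y$ for $x\to y$, so that $<$ is a linear order and $G\le\mathrm{Aut}(X,<)$. As $G$ is transitive, there is no greatest point, and there are infinitely many points above any given point.

\begin{proposition}\label{prop:hom}
$G$ is $k$-homogeneous for every $k\ge1$.
\end{proposition}

The idea is again that $H$, being $2$-transitive, must not detect the order. If $G$ is not $k$-homogeneous, then $H$ preserves a $G$-orbit $O$ that does not contain all $k$-sets. For a finite set $F$, the members of $O$ inside $F$ may then define $H_F$-invariant subsets of $F$. The following counting principle turns such subsets into information on the order.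

\begin{lemma}\label{lem:count}
Let $F\subseteq X$ be finite and let $P,Q\subseteq F$ be disjoint and preserved by $H_F$. For every $h\in H$,
\[
\#\{(u,w)\in P\times Q:hu<hw\}=\#\{(u,w)\in P\times Q:u<w\}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:fact} write $h=g\sigma$ with $g\in G$, $\sigma\in H_F$. As $g$ preserves the order, $hu<hw\Leftrightarrow\sigma(u)<\sigma(w)$, and $\sigma$ permutes $P\times Q$.
\end{proof}

If $P$ and $Q$ are single points, the lemma contradicts $2$-transitivity at once. For larger sets it only controls a total. But if some $x\in Q$ can be deleted in such a way that $P$ and $Q\setminus\{x\}$ are preserved by $H_{F\setminus\{x\}}$, then subtraction isolates the contribution of $x$. To have such an $x$ we again use a homogeneous set.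

\begin{proof}[Proof of Proposition~\ref{prop:hom}]
Suppose $G$ is not $k$-homogeneous. Let $O$ be a $G$-orbit on $k$-sets, let $A_1\in O$ and let $A_2\notin O$ be a $k$-set. Put $V=A_1\cup A_2$ and $r=|V|\ge k$.

\medskip\noindent\textbf{A homogeneous set above $V$.} For each $S\subseteq V$ with $|S|<k$ color the $(k-|S|)$-subsets $I$ of $\{x:x>\max V\}$ according to whether $S\cup I\in O$. Applying Ramsey's theorem successively for the finitely many $S$, we obtain an infinite set $D$ above $V$ such that for all $k$-sets $e\subseteq V\cup D$
\begin{equation}\label{eq:type}
\text{whether } e\in O\ \text{ depends only on } e\cap V .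
\end{equation}

For $F\subseteq V\cup D$ let $O_F=\{e\in O:e\subseteq F\}$, and for $u,w\in F$ write $u\sim_Fw$ if $u=w$ or the transposition $(u\,w)$ preserves $O_F$. As for graphs in Section~\ref{sec:binary}, this is an equivalence relation. If $F$ is finite, $H_F$ permutes its classes, because $H$ preserves $O$. Let $\sim$ be $\sim_{V\cup D}$. Transposing two points of $D$ does not change $e\cap V$, so by \eqref{eq:type} $D$ lies in one $\sim$-class $C$. Let $V_1=(V\cup D)\setminus C$; thus $V_1\subseteq V$.

\medskip\noindent\textbf{Finite pieces see the same classes.} Let $D'\subseteq D$ be finite with $|D'|>r$ and let $F=V\cup D'$. We claim that $\sim_F$ is the restriction of $\sim$ to $F$. If $u,w\in F$ and $u\sim w$, then $u\sim_Fw$ because $(u\,w)$ preserves $F$. Conversely, let $u\sim_Fw$ with $u\ne w$, and let $e\subseteq V\cup D$ be a $k$-set. We must show $e\in O\Leftrightarrow(u\,w)e\in O$. This is trivial if $e$ contains both or neither of $u,w$. By symmetry let $u\in e$ and $w\notin e$. Replace the points of $e\setminus F$, which lie in $D$, by distinct points of $D'\setminus(e\cup\{w\})$. There are enough of these, since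
\[
|D'\setminus(e\cup\{w\})|\ \ge\ (r+1)-|e\cap D'|-1\ \ge\ k-|e\cap D'|\ \ge\ |e\setminus F| .
\]
The resulting $k$-set $e^\circ\subseteq F$ contains $u$ but not $w$. It satisfies $e^\circ\cap V=e\cap V$ and, since $(u\,w)e=(e\setminus\{u\})\cup\{w\}$ and likewise for $e^\circ$, also $(u\,w)e^\circ\cap V=(u\,w)e\cap V$. So
\[
e\in O\iff e^\circ\in O\iff(u\,w)e^\circ\in O\iff(u\,w)e\in O,
\]
by \eqref{eq:type}, $u\sim_Fw$, and \eqref{eq:type}. This proves the claim.

Hence $C\cap F$ is a class of $\sim_F$ with more than $r$ elements, as it contains $D'$. The other classes are contained in $V_1\subseteq V$ and have at most $r$ elements. So $H_F$ preserves $C\cap F$ and its complement $V_1$ in $F$.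

\medskip\noindent\textbf{Deleting a point.} Suppose $V_1\ne\emptyset$. Let $D'\subseteq D$ have $r+2$ elements, $x\in D'$ and $F=V\cup D'$. What we just proved applies to $F$ and to $F\setminus\{x\}=V\cup(D'\setminus\{x\})$. Let $h\in H$. By Lemma~\ref{lem:count},
\begin{align*}
\#\{(u,w)\in V_1\times(C\cap F):hu<hw\}&=\#\{(u,w)\in V_1\times(C\cap F):u<w\},\\
\#\{(u,w)\in V_1\times((C\cap F)\setminus\{x\}):hu<hw\}&=\#\{(u,w)\in V_1\times((C\cap F)\setminus\{x\}):u<w\}.
\end{align*}
Subtracting, and using that $x$ is above $V$, we get
\[
\#\{u\in V_1:hu<hx\}=\#\{u\in V_1:u<x\}=|V_1| .
\]
So $hu<hx$ for all $u\in V_1$ and all $h\in H$. But for $u\in V_1$ some $h\in H$ interchanges $u$ and $x$, and then $hu=x>u=hx$, a contradiction.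

Hence $V_1=\emptyset$, and every transposition of two points of $V\cup D$ preserves $O_{V\cup D}$. Since $A_1$ can be moved to $A_2$ by transposing the points of $A_1\setminus A_2$ with those of $A_2\setminus A_1$, this contradicts $A_1\in O$ and $A_2\notin O$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:order} and Proposition~\ref{prop:hom}, $G\le\mathrm{Aut}(X,<)$ for a linear order $<$, and $G$ is $k$-homogeneous for all $k$. Let $\alpha\in\mathrm{Aut}(X,<)$ and let $B\subseteq X$ be finite. By homogeneity some $g\in G$ has $gB=\alpha B$. Both $g$ and $\alpha$ preserve the order, and there is only one order-preserving bijection between two finite chains of the same size, so $g|_B=\alpha|_B$. Thus $\alpha$ agrees with an element of $G$ on every finite set, and $\alpha\in G$ because $G$ is closed. Hence $G=\mathrm{Aut}(X,<)$.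
\end{proof}

This also completes the proof of Theorem~\ref{thm:main}.

\section{The hypotheses}\label{sec:hyp}

Each of the three hypotheses in Theorem~\ref{thm:main} is needed: the following groups of countable degree are not relation groups, and each violates exactly one hypothesis.

\begin{example}[$2$-transitive groups]
On $\mathbb Q$ consider the relations derived from $<$: betweenness ($b$ lies between $a$ and $c$), the circular order ($a<b<c$ or $b<c<a$ or $c<a<b$), and separation (the pairs $\{a,b\}$ and $\{c,d\}$ separate each other in the circular order). Their automorphism groups are closed and contain $\mathrm{Aut}(\mathbb Q,<)$, so they are $k$-homogeneous for all $k$ and set-equivalent to $\mathrm{Sym}(\mathbb Q)$. They are not $\mathrm{Sym}(\mathbb Q)$: for $a<b<c<d$ the transposition $(a\,b)$ preserves neither betweenness nor the circular order of $a,b,c$, and $(b\,c)$ does not preserve separation, since $\{a,c\}$ and $\{b,d\}$ separate each other but $\{a,b\}$ and $\{c,d\}$ do not. So they are not orbit-closed, and not relation groups.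

They are $2$-transitive, and therefore primitive. By $2$-homogeneity it suffices that some element interchanges two given points $a<b$. The reflection $x\mapsto a+b-x$ preserves betweenness and separation. For the circular order, cut $\mathbb Q$ at an irrational number between $a$ and $b$ into $L\ni a$ and $U\ni b$. Both are countable dense orders without endpoints, and so are the parts of $L$ and $U$ below and above $a$ and $b$, respectively. Hence, by Cantor's theorem, there are order isomorphisms $L\to U$ with $a\mapsto b$ and $U\to L$ with $b\mapsto a$. Together they form an isomorphism from $<$ to the order in which $U$ is placed before $L$. Placing $U$ before $L$ only rotates the increasing list of any three points, so the circular order is preserved.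
\end{example}

\begin{example}[An imprimitive group]
Let $X=\mathbb Q\times\{0,1\}$ and let $G$ be the group of all permutations that preserve the partition into the two copies of $\mathbb Q$ and the order within each copy. It is the automorphism group of the relation ``$x<y$ in the same copy'', so it is closed. It is transitive and imprimitive, hence not $2$-transitive. By the homogeneity of $\mathrm{Aut}(\mathbb Q,<)$, an orbit of $G$ on finite sets is determined by the unordered pair of intersection sizes with the two copies, and the same is true for the full stabilizer of the partition, which is strictly larger than $G$. So $G$ is not orbit-closed, and not a relation group.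
\end{example}

\begin{example}[A group that is not closed]
The piecewise linear order-automorphisms of $\mathbb Q$ with finitely many pieces and rational coefficients form a countable group, while $\mathrm{Aut}(\mathbb Q,<)$ is uncountable, since for each integer $n$ one can independently decide whether to move points between $n$ and $n+1$. As Example~\ref{ex:Q} shows, the countable group is $k$-homogeneous for all $k$. So it is primitive, and it is set-equivalent to $\mathrm{Sym}(\mathbb Q)$, hence not a relation group. It is not $2$-transitive, being contained in $\mathrm{Aut}(\mathbb Q,<)$. It is not closed, since its closure is $\mathrm{Aut}(\mathbb Q,<)$ by the argument in the proof of Theorem~\ref{thm:B}.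
\end{example}

In the proof of Theorem~\ref{thm:B}, closedness was used to find the set $A$ in Lemma~\ref{lem:witness} and again in the last step. Primitivity entered through the invariant equivalence relations of Section~\ref{sec:binary}. That $G$ is not $2$-transitive was needed in Section~\ref{sec:order}, to have a tournament.

\begin{thebibliography}{9}
\bibitem{LM} Debbie Lockett, Dugald Macpherson, \emph{Orbit-equivalent infinite permutation groups}, arXiv:1207.2649 (2012).
\end{thebibliography}

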